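# Sharp linear bounds between the $d_1$ metric and Aubin's $J$ functional

## 1. Concentrating the area of a sphere at a point

Take $X=\mathbb P^1$ with affine coordinate $z$ and the form $\omega=i\partial\bar\partial\log(1+|z|^2)$, whose total area is $V=\int_X\omega=2\pi$. For $0<\tau<1$ consider
$$\varphi_\tau=\log\frac{|z|^2+\tau}{1+|z|^2},\qquad \omega_{\varphi_\tau}:=\omega+i\partial\bar\partial\varphi_\tau=i\partial\bar\partial\log(|z|^2+\tau).$$
The new form is the pullback of $\omega$ under $z\mapsto z/\sqrt\tau$, so it is positive, and half of its area sits in the small disc $|z|^2<\tau$. As $\tau\to0$ the area concentrates at the point $z=0$. Put $t=\log(1/\tau)$. How far did we move? We measure this in two ways.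

In dimension one, the energy of a function $u$ with $\omega_u=\omega+i\partial\bar\partial u\ge 0$ and Aubin's functional $J$ are
$$I(u)=\frac1{2V}\int_X u\,(\omega+\omega_u),\qquad J(u)=\frac1V\int_X u\,\omega-I(u)=\frac1{2V}\int_X u\,(\omega-\omega_u).$$
Since $\omega-\omega_u=-i\partial\bar\partial u$, for smooth $u$ we get $J(u)=\frac1{2V}\int i\partial u\wedge\bar\partial u$, half a normalized Dirichlet energy. The other measure is a path length:
$$d_1(u_0,u_1)=\inf_\gamma\int_0^1\frac1V\int_X|\dot\gamma_t|\,\omega_{\gamma_t}\,dt$$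
over smooth paths $\gamma$ from $u_0$ to $u_1$ through smooth functions with $\omega_{\gamma_t}>0$. Minimizing over paths by hand is hopeless, but a theorem of Darvas (Fact 1 below) computes the infimum:
$$d_1(u_0,u_1)=I(u_0)+I(u_1)-2I(P(u_0,u_1)),$$
where $P(u_0,u_1)$ is the largest $w\le\min(u_0,u_1)$ with $\omega_w\ge0$.

**Radial calculus.** Let $x=\log|z|^2\in\mathbb R$ and $\psi_0(x)=\log(1+e^x)$, with $\sigma(x):=\psi_0'(x)=\frac{e^x}{1+e^x}$. For a radial continuous $w$ put $\psi=w+\psi_0$. From $i\partial\bar\partial\psi=\psi''\,i\,dz\wedge d\bar z/|z|^2=\psi''\,dx\,d\vartheta$ on $\mathbb C^*$, we see that $\omega_w\ge0$ means that $\psi$ is convex, and that $\frac1V\omega_w$ pushes forward to the measure $d\psi'$ on $\mathbb R$. As $w$ is bounded, $\psi'$ runs from $0$ to $1$. Integrating by parts, with $w'=\psi'-\psi_0'$,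
$$I(w)=\frac12\int w\,d(\psi_0'+\psi')=w(+\infty)-\frac12\int_{\mathbb R}\big(\psi'^2-\psi_0'^2\big)\,dx, \tag{1}$$
where $w(+\infty)$ is the value of $w$ at $z=\infty$.

**Computing $I$ and $J$.** For $w=\varphi_\tau$ we have $\psi=\log(e^x+e^{-t})$, $\psi'(x)=\sigma(x+t)$ and $w(+\infty)=0$. Since $\sigma^2$ rises from $0$ to $1$, $\int(\sigma(x+t)^2-\sigma(x)^2)\,dx=t$, and (1) gives $I(\varphi_\tau)=-t/2$. So
$$u_\tau:=\varphi_\tau+\tfrac t2\qquad\text{has } I(u_\tau)=0 .$$
With $y=\sigma(x)$, which is uniformly distributed on $[0,1]$ under $\frac1V\omega$, we have $\varphi_\tau=\log(y+\tau(1-y))$, hence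
$$\frac1V\int\varphi_\tau\,\omega=\int_0^1\log(\tau+(1-\tau)y)\,dy=-1+\frac{\tau t}{1-\tau},\qquad J(u_\tau)=J(\varphi_\tau)=\frac t2-1+\frac{\tau t}{1-\tau}.$$

**Computing $d_1$.** The functions to compare are $\psi_0$ and $\psi_1=u_\tau+\psi_0=\log(1+e^{x+t})-\frac t2$. They cross at $x=-t/2$, with $\psi_1\le\psi_0$ to the left and $\psi_0\le\psi_1$ to the right. The line $\ell(x)=\log2+\frac x2$ is tangent to $\psi_0$ at $x=0$ and to $\psi_1$ at $x=-t$, so it lies below both. Let $\psi_v$ be $\psi_1$ for $x\le-t$, $\ell$ for $-t\le x\le0$, and $\psi_0$ for $x\ge0$. It is convex and $C^1$, and $\psi_v\le\min(\psi_0,\psi_1)$. Hence $v=\psi_v-\psi_0$ competes in the definition of $P(0,u_\tau)$. It is the largest competitor. Indeed, let $\omega_w\ge0$ and $w\le\min(0,u_\tau)$. Outside the annulus $\tau\le|z|^2\le1$, and on its boundary, $w\le v$. Inside it, $w+\log(1+|z|^2)$ is subharmonic while $v+\log(1+|z|^2)=\log 2+\log|z|$ is harmonic, so the maximum principle gives $w\le v$. Thus $v=P(0,u_\tau)$. By (1),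 with $v(+\infty)=0$,
$$I(v)=-\frac12\Big(\int_{-\infty}^{-t}\sigma(x+t)^2dx+\int_{-t}^0\frac14\,dx-\int_{-\infty}^0\sigma^2dx\Big)=-\frac t8,\qquad d_1(0,u_\tau)=\frac t4 .$$
So $J(u_\tau)\sim\frac t2$ while $d_1(0,u_\tau)=\frac t4$, and the ratio $d_1/J$ tends to $\frac12$.

**A smaller bump.** Now concentrate only a fraction $\varepsilon\in(0,1]$ of the area: take $u=\varepsilon\varphi_\tau-I(\varepsilon\varphi_\tau)$. Errors that stay bounded as $t\to\infty$ are harmless here: since $I$ and $P$ are monotone and commute with adding constants, changing a function by at most $c$ in sup norm changes $I$ and $P$ by at most $c$. So we may replace $\log(e^x+e^{-t})$ by $\max(x,-t)$ and $\psi_0$ by $x_+=\max(x,0)$, each with error at most $\log2$.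

Let $F=\varepsilon\max(x,-t)+(1-\varepsilon)x_+$. Its slopes are $0$, $\varepsilon$, $1$ on $x<-t$, $-t<x<0$, $x>0$. By (1), applied to $F-\psi_0$, $I(\varepsilon\varphi_\tau)=-\frac12\varepsilon^2t+O(1)$. As $\int\varphi_\tau\omega$ is bounded, $J(u)=\frac12\varepsilon^2t+O(1)$. Up to $O(1)$, the potentials to compare are $x_+$ and $B=F+\frac12\varepsilon^2t$. Let $E$ equal $B$ for $x\le-t$, the segment from $(-t,-\varepsilon t+\frac12\varepsilon^2t)$ to $(0,0)$ for $-t\le x\le0$, and $x$ for $x\ge0$. Its slopes $0$, $\varepsilon-\frac12\varepsilon^2$, $1$ increase, so $E$ is convex. It lies below $x_+$, and below $B$ because $B$ has the larger slope $\varepsilon$ on $(-t,0)$. The envelope of a radial function is radial, and a convex function below $\min(x_+,B)$ is at most $B$ for $x\le -t$, at most $x_+$ for $x\ge 0$, and lies below the chord in between. So $E$ is the envelope. By (1), $I(P(0,u))=-\frac12(\varepsilon-\frac12\varepsilon^2)^2t+O(1)$, and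
$$d_1(0,u)=\varepsilon^2\big(1-\tfrac\varepsilon2\big)^2t+O(1),\qquad \frac{d_1(0,u)}{J(u)}\to2\big(1-\tfrac\varepsilon2\big)^2\quad(t\to\infty).$$
As $\varepsilon$ runs through $(0,1]$, the limiting ratio fills $[\frac12,2)$. Are $\frac12$ and $2$ the true limits, for all potentials? And what replaces them in dimension $n$, on a manifold without symmetry?

## 2. The functionals and the theorem on an arbitrary compact Kähler manifold

Let $(X,\omega)$ be a compact (connected) Kähler manifold of complex dimension $n$, with $V=\int_X\omega^n$. The space of Kähler potentials is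
$$\mathcal H_\omega=\{u\in C^\infty(X):\omega_u:=\omega+i\partial\bar\partial u>0\}.$$

**Definition (energy and $J$).**
$$I(u)=\frac1{(n+1)V}\sum_{j=0}^n\int_Xu\,\omega^j\wedge\omega_u^{n-j},\qquad J(u)=\frac1V\int_Xu\,\omega^n-I(u).$$

**Definition (the metric $d_1$).**
$$d_1(u_0,u_1)=\inf\Big\{\int_0^1\frac1V\int_X|\dot\gamma_t|\,\omega_{\gamma_t}^n\,dt:\ [0,1]\ni t\mapsto\gamma_t\in\mathcal H_\omega\text{ smooth},\ \gamma_0=u_0,\ \gamma_1=u_1\Big\}.$$

For a constant $c$ we have $I(c)=c$ and $J(c)=0$, while $d_1(0,c)=|c|$ (Fact 1 will confirm it). So $J$ cannot control $d_1$ without a normalization, and we restrict to $I(u)=0$.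

Write
$$\theta_n=\frac n{n+1},\qquad C_n=\frac2{n+1}\Big(\frac n{n+1}\Big)^n .$$
In the toric case the following is known: if $(X,\omega)$ is a toric Kähler manifold, there is $D>0$ with $C_nJ(u)-D\le d_1(0,u)\le2J(u)+D$ for all torus-invariant $u\in\mathcal H_\omega$ with $I(u)=0$, and the constants multiplying $J(u)$ are sharp. For $n=1$ we have $C_1=\frac12$, in agreement with Section 1. The conjecture, whose source is Tamás Darvas, Erin George, Kevin Smith, "Optimal asymptotic of the $J$ functional with respect to the $d_1$ metric", arXiv:2101.02589 (2021), is that the same holds on every compact Kähler manifold, for all $u\in\mathcal H_\omega\cap I^{-1}(0)$. We prove it, with no additive constant on the left.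

**Theorem A.** Let $(X,\omega)$ be compact Kähler of dimension $n$. There is $D=D(X,\omega)$ such that for all $u\in\mathcal H_\omega$ with $I(u)=0$
$$C_n\,J(u)\le d_1(0,u)\le2J(u)+D .$$

**Theorem B.**

1. If $u\in\mathcal H_\omega$, $I(u)=0$ and $u\ne0$, then $d_1(0,u)>C_nJ(u)$.
2. For all $u\in\mathcal H_\omega$ (no normalization) and $\theta\in(0,1)$: $d_1(0,u)\ge2\theta^n(1-\theta)J(u)+(2\theta^n-1)I(u)$.
3. If $u_0\in\mathcal H_\omega$, $u_1\in\mathcal E^1(X,\omega)$ and $I(u_0)=I(u_1)$, then $d_1(u_0,u_1)\ge\frac{C_n}V\int_X(u_1-u_0)\,\omega_{u_0}^n$.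
4. On every compact Kähler $(X,\omega)$ the constant $2$ is sharp: for $c<2$ no bound $d_1(0,u)\le cJ(u)+D$ holds on $\mathcal H_\omega\cap I^{-1}(0)$.
5. If $[\omega]$ is a positive multiple of an integral class, $C_n$ is sharp: there are $u_\tau\in\mathcal H_\omega\cap I^{-1}(0)$ with $J(u_\tau)\to\infty$ and $d_1(0,u_\tau)\le C_nJ(u_\tau)+O(1)$. In particular $C_n$ is the best constant depending only on $n$.

Sharpness of $C_n$ is not claimed for other Kähler classes. The class $\mathcal E^1$ in item 3 is recalled in Section 7.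

## 3. Envelopes, contact sets and the calculus of $I$

Let $\mathrm{PSH}$ be the set of $\omega$-psh functions: usc functions $w$, locally the sum of a psh and a smooth function, with $\omega_w=\omega+i\partial\bar\partial w\ge0$ as a current. For bounded $w$, products of the currents $\omega_w$ are taken in the Bedford–Taylor sense. They are positive, they are local (on an open set they depend only on the functions there), mixed products converge weakly when the functions converge uniformly, and integration by parts is allowed. The formula for $I$ extends $I$ to $\mathrm{PSH}\cap L^\infty$.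

**Definition (envelope).** For continuous $f$, $P(f)=\sup\{w\in\mathrm{PSH}:w\le f\}$, and $P(u_0,u_1)=P(\min(u_0,u_1))$.

Clearly $P$ is monotone, $P(f+c)=P(f)+c$, and $P(w)=w$ for continuous $w\in\mathrm{PSH}$. An envelope with a nontrivial contact set was computed in Section 1: there $v=P(0,u_\tau)$ touches $\min(0,u_\tau)$ exactly on $\{|z|^2\le\tau\}\cup\{|z|\ge1\}$, and $\omega_v$ vanishes on the open annulus between. Fact 2 says that this is general.

**Fact 1** (Darvas, *The Mabuchi geometry of finite energy classes*, Adv. Math. 285 (2015))**.** For $u_0,u_1\in\mathcal H_\omega$,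
$$d_1(u_0,u_1)=I(u_0)+I(u_1)-2I(P(u_0,u_1)).$$
For example $P(0,c)=\min(0,c)$, so $d_1(0,c)=c-2\min(0,c)=|c|$.

**Fact 2.** If $f$ is continuous, then $P(f)\in\mathrm{PSH}$ is continuous, $P(f)\le f$, and $\omega_{P(f)}^n$ is supported on the contact set $\{P(f)=f\}$, i.e. $\omega_{P(f)}^n(\{P(f)<f\})=0$.

*Proof.* Put $h=P(f)$. The usc regularization $h^*$ is $\omega$-psh, and $h^*\le f$ since $f$ is continuous. So $h^*$ competes in the supremum and $h=h^*\in\mathrm{PSH}$.

Continuity: by Błocki–Kołodziej (2007) there are smooth $\omega$-psh $w_j\downarrow h\le f$. For $\varepsilon>0$ the compact sets $\{w_j\ge f+\varepsilon\}$ decrease to the empty set, so $w_j\le f+\varepsilon$ for large $j$. Then $w_j-\varepsilon$ competes, $w_j-\varepsilon\le h\le w_j$, and $w_j\to h$ uniformly.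

Support (the classical balayage argument, Bedford–Taylor 1982): let $h(x_0)<f(x_0)$ and choose $\eta>0$ with $4\eta<f(x_0)-h(x_0)$. Take a small closed coordinate ball $\bar B$ centered at $x_0$ on which $\omega=i\partial\bar\partial\rho$ and each of $h,f,\rho$ oscillates by at most $\eta$. Let $\psi$ be the psh solution on $B$, continuous on $\bar B$, of the Dirichlet problem $(i\partial\bar\partial\psi)^n=0$, $\psi=h+\rho$ on $\partial B$. It is the largest psh function with these boundary values, so $\psi\ge h+\rho$, and therefore the function $\tilde h$ equal to $\psi-\rho$ in $B$ and to $h$ elsewhere is $\omega$-psh. By the maximum principle, in $B$,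
$$\tilde h\le\max_{\partial B}(h+\rho)-\rho\le h(x_0)+2\eta<f(x_0)-\eta\le f .$$
So $\tilde h\le P(f)=h$, hence $\tilde h=h$ and $\omega_h^n=(i\partial\bar\partial\psi)^n=0$ on $B$. $\square$

**Fact 3** (e.g. Berman–Boucksom, Invent. Math. 181 (2010))**.** On $\mathrm{PSH}\cap L^\infty$: $I(w+c)=I(w)+c$; $I$ is nondecreasing; with $w_t=(1-t)v+tu$,
$$\frac d{dt}I(w_t)=\frac1V\int_X(u-v)\,\omega_{w_t}^n ;$$
and $I$ is concave. Consequently
$$I(w)\le I(w')+\frac1V\int_X(w-w')\,\omega_{w'}^n,\qquad\text{in particular}\quad I(w)\le\frac1V\int_Xw\,\omega^n . \tag{2}$$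

To recall why: let $h=u-v$ and $a_j=\int h\,\omega^j\wedge\omega_{w_t}^{n-j}$. Differentiate $(n+1)V\,I(w_t)=\sum_j\int w_t\,\omega^j\wedge\omega_{w_t}^{n-j}$ and move $i\partial\bar\partial$ from $h$ to $w_t$, using $i\partial\bar\partial w_t=\omega_{w_t}-\omega$. The result is $\sum_{j=0}^na_j+\sum_{j=0}^{n-1}(n-j)(a_j-a_{j+1})=(n+1)a_0$. The derivative formula with $h\ge0$ gives monotonicity. A further derivative gives $\frac nV\int h\,i\partial\bar\partial h\wedge\omega_{w_t}^{n-1}=-\frac nV\int i\partial h\wedge\bar\partial h\wedge\omega_{w_t}^{n-1}\le0$, which is concavity. Finally (2) says that a concave function lies below its tangent. The second inequality of (2), the case $w'=0$, says $J\ge0$. Moreover, $I(w+c)=I(w)+c$ gives $J(w+c)=J(w)$.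

**Fact 4.** If $w_1\le w_2$ are continuous $\omega$-psh functions, then $1_{\{w_1=w_2\}}\,\omega_{w_1}^n\le1_{\{w_1=w_2\}}\,\omega_{w_2}^n$.

*Proof.* Let $K\subset\{w_1=w_2\}$ be compact and $g_\varepsilon=\max(w_1+\varepsilon,w_2)$. On the open set $\{w_1+\varepsilon>w_2\}\supset K$ we have $g_\varepsilon=w_1+\varepsilon$, so $\omega_{w_1}^n(K)=\omega_{g_\varepsilon}^n(K)$ by locality. As $\varepsilon\to0$, $g_\varepsilon\to w_2$ uniformly, so $\omega_{g_\varepsilon}^n\to\omega_{w_2}^n$ weakly. On a compact set, mass can only go up in a weak limit: $\omega_{w_1}^n(K)=\limsup\omega_{g_\varepsilon}^n(K)\le\omega_{w_2}^n(K)$. Inner regularity extends this to all Borel subsets of the contact set. $\square$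

For instance, for $w_1=v=P(0,u_\tau)$ and $w_2=0$ on the sphere, the contact set is $\{|z|\ge1\}$. There $\psi_v=\psi_0$ on $x\ge0$ with $\psi_v'(0)=\psi_0'(0)$, so $\omega_v=\omega$ on that set, and equality holds.

**Fact 5.** There is $C_X$ with $\sup_Xw\le\frac1V\int_Xw\,\omega^n+C_X$ for all $w\in\mathrm{PSH}$.

## 4. The upper bound, and what tangent lines give from below

**Proof of the upper bound in Theorem A.** The plan is to go from $0$ to $u$ through a constant. Let $I(u)=0$ and $M=\sup u$. Then $M=I(M)\ge I(u)=0$ by monotonicity. Since $P(u,M)=u$, Fact 1 gives $d_1(u,M)=I(u)+M-2I(u)=M$. Also $d_1(0,M)=M$. By the triangle inequality and Fact 5,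
$$d_1(0,u)\le2M\le\frac2V\int_Xu\,\omega^n+2C_X=2J(u)+2C_X .$$
So $D=2C_X$ works. $\square$

For the lower bound with $I(u)=0$, put $v=P(0,u)$. By Fact 1, $d_1(0,u)=-2I(v)$, and we must bound $I(v)$ from above. The tool is (2), and the obvious choices of tangent point are $u$ and $0$. At $u$ we use $v-u\le\min(-u,0)=-u_+$, where $u_+=\max(u,0)$:
$$I(v)\le I(u)+\frac1V\int_X(v-u)\,\omega_u^n\le-\frac1V\int_Xu_+\,\omega_u^n,\qquad\text{so}\qquad d_1(0,u)\ge\frac2V\int_Xu_+\,\omega_u^n . \tag{3}$$
At $0$ we use $v\le\min(0,u)=-u_-$, where $u_-=\max(-u,0)$: $d_1(0,u)\ge\frac2V\int_Xu_-\,\omega^n$.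

Both inequalities are true, and (3) will give the sharpness of $2$. It also shows that the additive constant on the right of Theorem A cannot be dropped. Take $f$ smooth and nonconstant and $u_\varepsilon=\varepsilon f-I(\varepsilon f)$ with small $\varepsilon>0$. Then $J(u_\varepsilon)=O(\varepsilon^2)$, because $I(\varepsilon f)=\frac\varepsilon V\int f\omega^n+O(\varepsilon^2)$. But $u_\varepsilon/\varepsilon\to f-\frac1V\int f\omega^n$ uniformly, so (3) gives $d_1(0,u_\varepsilon)\ge c\,\varepsilon$ with $c>0$.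

Test both bounds on the sphere. With $y=\sigma(x)$, uniform under $\frac1V\omega$, $u_\tau=\frac t2+\log(y+\tau(1-y))\ge\frac t2+\log y$, so
$$\frac1V\int(u_\tau)_-\,\omega\le\int_0^1\big(-\log y-\tfrac t2\big)_+dy=e^{-t/2}.$$
With $y'=|z|^2/(|z|^2+\tau)$, uniform under $\frac1V\omega_{u_\tau}$, one finds $u_\tau=-\frac t2-\log(1-(1-\tau)y')\le-\frac t2-\log(1-y')$, so likewise $\frac1V\int(u_\tau)_+\,\omega_{u_\tau}\le e^{-t/2}$. Both lower bounds tend to $0$, while $d_1(0,u_\tau)=\frac t4$. The measure $\omega$ lives where $u_\tau\approx\frac t2$ and $v\approx0$; the measure $\omega_{u_\tau}$ lives where $u_\tau\approx-\frac t2$ and $v\approx u_\tau$. Each tangent measure sits where its own comparison function agrees with $v$ up to bounded error, and sees nothing.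

## 5. Dividing a potential by $(1-\theta)u$

The quantity we want is $J(u)=\frac1V\int u\,\omega^n$. We must therefore integrate against $\omega^n$, but a function that is very negative where $u$ is large. Suppose for a moment that
$$v=\theta q+(1-\theta)u\qquad\text{with } q\in\mathrm{PSH},\ 0<\theta<1 .$$
Since $v\le0$, $q=\frac{v-(1-\theta)u}\theta\le-\frac{1-\theta}\theta u$, and the tangent line at $0$ gives $I(q)\le\frac1V\int q\,\omega^n\le-\frac{1-\theta}\theta J(u)$. That is the right kind of bound, for the "quotient" $q$ instead of $v$. Two things are missing: $\frac{v-(1-\theta)u}\theta$ need not be $\omega$-psh, and we must return from $I(q)$ to $I(v)$. An envelope repairs the first. For the second, we expect to lose one factor $\theta^{-1}$ because functions are divided by $\theta$, and $n$ more because $\omega_v=\theta\omega_q+(1-\theta)\omega_u\ge\theta\omega_q$ gives $\omega_q^n\le\theta^{-n}\omega_v^n$. The lemma says that this is exactly the loss, even with the envelope.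

**Definition (quotient envelope).** Fix $u\in\mathcal H_\omega$ and $\theta\in(0,1)$. For continuous $w\in\mathrm{PSH}$ put
$$Q(w)=P\Big(\frac{w-(1-\theta)u}\theta\Big).$$

By Fact 2, $Q(w)$ is a continuous $\omega$-psh function, and $Q(u)=P(u)=u$.

Look at the sphere with $\theta=\frac12$, so $Q(w)=P(2w-u)$, up to $O(1)$ and in terms of $x$. By Section 1 with $\varepsilon=1$, $u_\tau$ corresponds to $B=\max(x,-t)+\frac t2$ and $v$ to $E$, equal to $-\frac t2$, $\frac x2$, $x$ on the three intervals. Then $2E-B=x_+-\frac t2$: on $x\le -t$ it is $-t+\frac t2$, on $[-t,0]$ it is $x-(x+\frac t2)$, and on $x\ge0$ it is $2x-x-\frac t2$. This is already convex, so $Q(v)=-\frac t2+O(1)$ is nearly constant. Hence $I(u_\tau)-I(Q(v))=\frac t2+O(1)$ while $I(u_\tau)-I(v)=\frac t8$. The ratio tends to $4=\theta^{-(n+1)}$.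

**Lemma 1.** If $v\le u$ is continuous and $\omega$-psh, then
$$I(u)-I(Q(v))\le\theta^{-(n+1)}\big(I(u)-I(v)\big).$$

*Proof.* Move from $v$ to $u$ along the segment $w_t=(1-t)v+tu$, $t\in[0,1]$. Let $Q_t=Q(w_t)$ and let
$$Z_t=\Big\{Q_t=\frac{w_t-(1-\theta)u}\theta\Big\}$$
be the contact set. Then $Q_1=Q(u)=u$ and $Q_0=Q(v)$.

**Step 1.** *This step compares the measures of $Q_t$ and $w_t$:*
$$\omega_{Q_t}^n\le\theta^{-n}\,1_{Z_t}\,\omega_{w_t}^n . \tag{4}$$
By definition of the envelope, $\theta Q_t+(1-\theta)u\le w_t$, with equality exactly on $Z_t$. Both sides are continuous and $\omega$-psh, so Fact 4 applies on $Z_t$. Moreover $\omega_{\theta Q_t+(1-\theta)u}=\theta\omega_{Q_t}+(1-\theta)\omega_u$, and expanding the $n$-th power into positive mixed products gives $\omega_{\theta Q_t+(1-\theta)u}^n\ge\theta^n\omega_{Q_t}^n$. Together,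
$$\theta^n1_{Z_t}\,\omega_{Q_t}^n\le1_{Z_t}\,\omega_{\theta Q_t+(1-\theta)u}^n\le1_{Z_t}\,\omega_{w_t}^n .$$
By Fact 2, $\omega_{Q_t}^n$ is supported on $Z_t$, so the indicator on the left may be dropped. This is (4).

**Step 2.** *This step bounds the increment of $I(Q_t)$ over a short time interval, with no differentiability of $t\mapsto Q_t$ needed.* Let $0\le s<t\le1$. Everywhere $Q_t\le\frac{w_t-(1-\theta)u}\theta$, and on $Z_s$ we have $Q_s=\frac{w_s-(1-\theta)u}\theta$. So on $Z_s$
$$Q_t-Q_s\le\frac{w_t-w_s}\theta=\frac{(t-s)(u-v)}\theta .$$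
The tangent inequality (2) at $Q_s$, whose measure lives on $Z_s$, followed by (4) and $u-v\ge0$, gives
$$I(Q_t)-I(Q_s)\le\frac1V\int_X(Q_t-Q_s)\,\omega_{Q_s}^n\le\frac{t-s}{\theta V}\int_{Z_s}(u-v)\,\omega_{Q_s}^n\le\frac{t-s}{\theta^{n+1}V}\int_X(u-v)\,\omega_{w_s}^n .$$

**Step 3.** *This step adds up the increments and recognizes the total.* Sum Step 2 over a partition of $[0,1]$. The left sides telescope to $I(Q_1)-I(Q_0)$, and the right sides form left-endpoint Riemann sums of $s\mapsto\frac1V\int(u-v)\,\omega_{w_s}^n$. This function is a polynomial in $s$, because $\omega_{w_s}=(1-s)\omega_v+s\omega_u$, so the sums converge as the partition is refined. By Fact 3,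
$$I(Q_1)-I(Q_0)\le\theta^{-(n+1)}\int_0^1\frac1V\int_X(u-v)\,\omega_{w_s}^n\,ds=\theta^{-(n+1)}\big(I(u)-I(v)\big).$$
Since $Q_1=u$ and $Q_0=Q(v)$, this is the claim. $\square$

## 6. The lower bound $d_1\ge C_nJ$

**Step 1.** *This step bounds the energy of the quotient.* Let $u\in\mathcal H_\omega$, with no normalization yet, and $v=P(0,u)$, which is continuous and $\omega$-psh with $v\le u$ and $v\le0$. Then
$$Q(v)\le\frac{v-(1-\theta)u}\theta\le-\frac{1-\theta}\theta\,u,$$
and by (2), since $\frac1V\int u\,\omega^n=J(u)+I(u)$,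
$$I(Q(v))\le\frac1V\int_XQ(v)\,\omega^n\le-\frac{1-\theta}\theta\,\frac1V\int_Xu\,\omega^n=-\frac{1-\theta}\theta\big(J(u)+I(u)\big). \tag{5}$$

**Step 2.** *This step returns from $Q(v)$ to $v$.* By Lemma 1 and (5),
$$I(u)-I(v)\ge\theta^{n+1}\Big(I(u)+\frac{1-\theta}\theta\big(J(u)+I(u)\big)\Big)=\theta^n(1-\theta)J(u)+\theta^nI(u), \tag{6}$$
because $\theta^{n+1}+\theta^n(1-\theta)=\theta^n$.

**Step 3.** *This step chooses $\theta$.* If $I(u)=0$, then $d_1(0,u)=-2I(v)$ by Fact 1, so $d_1(0,u)\ge2\theta^n(1-\theta)J(u)$ for every $\theta\in(0,1)$. The derivative of $\theta^n(1-\theta)$ is $\theta^{n-1}(n-(n+1)\theta)$, so the maximum is at $\theta_n=\frac n{n+1}$, with $2\theta_n^n(1-\theta_n)=C_n$. Hence $d_1(0,u)\ge C_nJ(u)$. With the upper bound of Section 4, Theorem A is proved. $\square$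

## 7. Strictness, the unnormalized inequality, and finite energy

**Proof of Theorem B(2).** By Fact 1, $d_1(0,u)=I(u)-2I(v)=2(I(u)-I(v))-I(u)$. Insert (6). $\square$

**Proof of Theorem B(1).** We trace the equality case. Suppose $I(u)=0$ and $d_1(0,u)=C_nJ(u)$, and take $\theta=\theta_n$. Then every inequality in Section 6 is an equality.

Equality in the second inequality of (5) says that $Q(v)+\frac{1-\theta}\theta u$ has zero integral against $\omega^n$. This function is continuous and $\le0$, so it vanishes: $Q(v)=-\frac{1-\theta}\theta u=:w$. In particular $w$ is smooth and $\omega$-psh. Equality in the first inequality of (5) says $J(w)=0$. On the other hand,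
$$J(w)=\frac1{(n+1)V}\sum_{j=1}^n\int_Xw\,\big(\omega^n-\omega^{n-j}\wedge\omega_w^j\big),\qquad\omega^n-\omega^{n-j}\wedge\omega_w^j=-i\partial\bar\partial w\wedge\sum_{k=0}^{j-1}\omega^{n-1-k}\wedge\omega_w^k .$$
After integrating by parts, each summand is a sum of terms $\int i\partial w\wedge\bar\partial w\wedge\omega^{n-1-k}\wedge\omega_w^k\ge0$, and the summand $j=1$ is $\int i\partial w\wedge\bar\partial w\wedge\omega^{n-1}$. All vanish, so $\partial w=0$ and $w$ is constant. Hence $u$ is constant, and $I(u)=0$ gives $u=0$. $\square$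

On the sphere strictness is visible: $d_1(0,u_\tau)-\frac12J(u_\tau)=\frac12\big(1-\frac{\tau t}{1-\tau}\big)=\frac12\big(1-\frac t{e^t-1}\big)>0$.

**Definition (finite energy).** For $w\in\mathrm{PSH}$ put $I(w)=\inf\{I(\phi):\phi\in\mathcal H_\omega,\ \phi\ge w\}$, and let $\mathcal E^1(X,\omega)$ be the set of $w$ with $I(w)>-\infty$.

Bounded $\omega$-psh functions belong to $\mathcal E^1$, since $I(\phi)\ge\inf_X w$ whenever $\phi\ge w$. On the sphere, $\varphi_0=\log\frac{|z|^2}{1+|z|^2}$ does not: $\varphi_0\le\varphi_\tau$ for all $\tau$, and $I(\varphi_\tau)=-\frac t2\to-\infty$. By Darvas (the paper cited in Fact 1), $d_1$ extends to $\mathcal E^1$, every $u_1\in\mathcal E^1$ is a $d_1$-limit of elements of $\mathcal H_\omega$, $I$ is $d_1$-continuous, and $d_1$-convergence implies $L^1(\omega^n)$-convergence.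

**Proof of Theorem B(3).** **Step 1.** *This step treats $u_1\in\mathcal H_\omega$, by changing the reference form.* Use $\omega_{u_0}$ as reference and $u_1-u_0$ as potential. Subtracting $u_0$ maps $\mathcal H_\omega$ onto $\mathcal H_{\omega_{u_0}}$ and preserves $V$ and the length of paths, so $d_1$ is unchanged. By the derivative formula in Fact 3, $I_{\omega_{u_0}}(t(u_1-u_0))$ and $I(u_0+t(u_1-u_0))-I(u_0)$ have the same $t$-derivative and both vanish at $t=0$. Therefore $I_{\omega_{u_0}}(u_1-u_0)=I(u_1)-I(u_0)=0$ and $J_{\omega_{u_0}}(u_1-u_0)=\frac1V\int(u_1-u_0)\,\omega_{u_0}^n$. The lower bound of Theorem A, which has no additive constant, is the claim.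

**Step 2.** *This step passes to the limit.* For $u_1\in\mathcal E^1$ choose $v_j\in\mathcal H_\omega$ with $d_1(v_j,u_1)\to0$, and put $v_j'=v_j-I(v_j)+I(u_0)$, so that $I(v_j')=I(u_0)$. Since $I(v_j)\to I(u_1)=I(u_0)$, the added constants tend to $0$. By Fact 1, $d_1(v_j,v_j')=|I(v_j)-I(u_0)|\to0$, so $d_1(u_0,v_j')\to d_1(u_0,u_1)$. As $\omega_{u_0}^n$ is bounded by a multiple of $\omega^n$, also $\int(v_j'-u_0)\,\omega_{u_0}^n\to\int(u_1-u_0)\,\omega_{u_0}^n$. Apply Step 1 to $v_j'$ and let $j\to\infty$. $\square$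

## 8. Small logarithmic bumps: sharpness of the constant $2$

On the sphere the ratio $2(1-\frac\varepsilon2)^2$ approaches $2$ for small bumps. The same bumps, placed in a chart, work on every $X$. The inequality to use is (3): if most of the mass of $\omega_u^n$ lies where $u$ is nearly as large as $J(u)$, then $d_1$ is nearly $2J$.

**Proof of Theorem B(4).** **Step 1.** *This step builds the potentials.* Fix $\delta\in(0,1)$, a coordinate chart containing $\{|z|\le1\}$, and a cutoff $\chi$ with $0\le\chi\le1$, $\chi=1$ on $|z|<\frac12$, $\operatorname{supp}\chi\subset\{|z|<1\}$. For $\tau\in(0,1)$ put $g_\tau=\chi\log(|z|^2+\tau^2)$, extended by $0$. It is psh on $|z|<\frac12$ and bounded in $C^2$ elsewhere, uniformly in $\tau$. So $i\partial\bar\partial g_\tau\ge-A\omega$ with $A$ independent of $\tau$. Choose $\varepsilon>0$ with $\varepsilon A<1$ and $(1-\varepsilon A)^n\ge1-\frac\delta2$, and $R<\frac12$ with $\int_{B_R}\omega^n\le\frac\delta2V$, where $B_R=\{|z|<R\}$. Set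
$$\varphi_\tau=\varepsilon g_\tau,\qquad m_\tau=-I(\varphi_\tau),\qquad u_\tau=\varphi_\tau+m_\tau .$$
Then $\omega_{\varphi_\tau}\ge(1-\varepsilon A)\omega>0$, so $u_\tau\in\mathcal H_\omega$, and $I(u_\tau)=0$.

**Step 2.** *This step locates the mass and bounds $\varphi_\tau$ there.* We have
$$\int_{X\setminus B_R}\omega_{\varphi_\tau}^n\ge(1-\varepsilon A)^n\int_{X\setminus B_R}\omega^n\ge\big(1-\tfrac\delta2\big)^2V\ge(1-\delta)V .$$
On $X\setminus B_R$, $\varphi_\tau\ge2\varepsilon\log R$, because $\log(|z|^2+\tau^2)\ge2\log R$, $0\le\chi\le1$ and $\log R<0$. Everywhere $\varphi_\tau\le\varepsilon\log2$.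

**Step 3.** *This step shows $m_\tau\to\infty$ as $\tau\to0$.* Every term of $(n+1)V\,I(\varphi_\tau)=\sum_j\int\varphi_\tau\,\omega^j\wedge\omega_{\varphi_\tau}^{n-j}$ is at most $\varepsilon V\log2$. Consider $j=0$ and let $\tau<\frac12$. On $|z|<\tau$ we have $\chi=1$ and $\varphi_\tau\le\varepsilon\log(2\tau^2)<0$, and $\omega_{\varphi_\tau}^n\ge\varepsilon^n(i\partial\bar\partial\log(|z|^2+\tau^2))^n$. Substituting $z=\tau\zeta$, $\log(|z|^2+\tau^2)=\log(|\zeta|^2+1)+\log\tau^2$, so the mass of $(i\partial\bar\partial\log(|z|^2+\tau^2))^n$ on $|z|<\tau$ is a constant $c>0$ independent of $\tau$. Hence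
$$\int_X\varphi_\tau\,\omega_{\varphi_\tau}^n\le\varepsilon V\log2+c\,\varepsilon^{n+1}\log(2\tau^2)\to-\infty .$$

**Step 4.** *This step compares $d_1$ and $J$.* Since $\varepsilon\chi\log|z|^2\le\varphi_\tau\le\varepsilon\log2$ and $\log|z|^2$ is locally integrable, $\frac1V\int\varphi_\tau\,\omega^n=O(1)$ and $J(u_\tau)=m_\tau+O(1)\to\infty$. On $X\setminus B_R$, $(u_\tau)_+\ge m_\tau+2\varepsilon\log R$. By (3) and Step 2, for $\tau$ small,
$$d_1(0,u_\tau)\ge2(1-\delta)\big(m_\tau+2\varepsilon\log R\big)\ge2(1-\delta)J(u_\tau)-C',$$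
with $C'$ independent of $\tau$. Given $c<2$, choose $\delta$ with $2(1-\delta)>c$. Then no bound $d_1(0,u)\le cJ(u)+D$ can hold. $\square$

## 9. Potentials built from a holomorphic section: sharpness of $C_n$

On the sphere, $\varphi_\tau$ comes from the section $z$ of $\mathcal O(1)$, with $|z|^2/(1+|z|^2)$ as its squared norm. Its $\omega_{\varphi_\tau}$-mass concentrates near the zero of the section. In general a divisor takes the place of the point. We must show that $J$ is large and, as a new task, bound $d_1$ from above. For the latter it suffices to exhibit a good competitor for the envelope; on the sphere it is the line of slope $\frac12$.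

**Proof of Theorem B(5).** **Step 1.** *This step sets up the section.* By assumption $[\omega]=\lambda c$ with $\lambda>0$ and $c$ integral. As $c$ is of type $(1,1)$, it is the first Chern class of a line bundle, which has a metric with curvature $2\pi\omega/\lambda>0$. By Kodaira's theorem a power $L$ of this positive bundle has a nonzero section. So there are $a>0$, a Hermitian metric $h$ on $L$ with curvature $\Theta=\omega/a$ (locally $\Theta=-i\partial\bar\partial\log h$), and a holomorphic section $s\not\equiv0$, scaled so that $|s|_h\le1$. For $\tau\in(0,1)$ put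
$$\varphi=a\log(|s|_h^2+\tau),\quad T=a\log\tfrac1\tau,\quad r=\frac{|s|_h^2}\tau,\quad p=\frac r{1+r},\quad m=-I(\varphi),\quad u_\tau=\varphi+m .$$
From now on $C$ denotes constants, possibly changing, independent of $\tau$.

**Step 2.** *This step shows $\varphi\in\mathcal H_\omega$.* Locally $|s|_h^2=|f|^2e^{-\rho}$ with $f$ holomorphic and $i\partial\bar\partial\rho=\Theta$, so $\varphi=a\log(|f|^2+\tau e^\rho)-a\rho$ and $\omega_\varphi=a\,i\partial\bar\partial\log(|f|^2+\tau e^\rho)$. For smooth functions $\alpha,\beta$ and $\pi=\frac{e^\alpha}{e^\alpha+e^\beta}$ we have $\partial\pi=\pi(1-\pi)\partial(\alpha-\beta)$, hence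
$$i\partial\bar\partial\log(e^\alpha+e^\beta)=\pi\,i\partial\bar\partial\alpha+(1-\pi)\,i\partial\bar\partial\beta+\pi(1-\pi)\,i\partial(\alpha-\beta)\wedge\bar\partial(\alpha-\beta).$$
Off $\{s=0\}$ apply this with $\alpha=\log|f|^2$, which is pluriharmonic, and $\beta=\rho+\log\tau$. Then $\pi=p$ and
$$\omega_\varphi\ge(1-p)\,a\Theta=(1-p)\,\omega .$$
By continuity this holds on all of $X$, and $1-p=\frac\tau{|s|_h^2+\tau}>0$.

**Step 3.** *This step collects the elementary bounds.* We have $-T\le\varphi\le a\log2$ and $\varphi\ge a\log|s|_h^2\in L^1(\omega^n)$. So $\frac1V\int|\varphi|\,\omega^n\le C$ and $J(u_\tau)=J(\varphi)=m+O(1)$. By monotonicity $I(\varphi)\ge I(-T)=-T$, i.e. $m\le T$.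

**Step 4.** *This step evaluates the gradient energy of $\varphi$ by Stokes' theorem.* Let $G(r)=\log(1+r)-\frac r{1+r}$. Then $G'(r)=\frac r{(1+r)^2}$, and $G(r)/r$ is smooth on $r\ge0$. The form
$$\beta=\frac{G(r)}r\,i\bar\partial r\wedge\omega^{n-1}$$
is therefore smooth on $X$, and $d\beta=\partial\beta$ by bidegree. Off $\{s=0\}$ let $\xi=\log|s|_h^2$. Then $\bar\partial\xi=\bar\partial r/r$, $i\partial\bar\partial\xi=-\Theta$ and $\beta=G\,i\bar\partial\xi\wedge\omega^{n-1}$, so
$$d\beta=\frac{G'(r)}r\,i\partial r\wedge\bar\partial r\wedge\omega^{n-1}+G\,i\partial\bar\partial\xi\wedge\omega^{n-1}=\frac{i\partial r\wedge\bar\partial r}{(1+r)^2}\wedge\omega^{n-1}-G\,\Theta\wedge\omega^{n-1}.$$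
Both ends are smooth, so this holds on $X$, and $\int d\beta=0$. Since $\varphi=-T+a\log(1+r)$, we have $\partial\varphi=\frac{a\,\partial r}{1+r}$ and $aG=\varphi+T-ap$. Using $a\Theta=\omega$,
$$\int_Xi\partial\varphi\wedge\bar\partial\varphi\wedge\omega^{n-1}=a^2\int_XG\,\Theta\wedge\omega^{n-1}=a\int_XG\,\omega^n=\int_X(\varphi+T-ap)\,\omega^n .$$

**Step 5.** *This step proves that $J$ is large: $m\ge\theta_nT-C$.* Integrating by parts and inserting Step 4, with $p\le1$,
$$\int_X(-\varphi)\,\omega_\varphi\wedge\omega^{n-1}=-\int_X\varphi\,\omega^n+\int_Xi\partial\varphi\wedge\bar\partial\varphi\wedge\omega^{n-1}=\int_X(T-ap)\,\omega^n\ge(T-a)V .$$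
Moreover $e_j=\int(-\varphi)\,\omega_\varphi^j\wedge\omega^{n-j}$ is nondecreasing in $j$, because $e_{j+1}-e_j=-\int\varphi\,i\partial\bar\partial\varphi\wedge\omega_\varphi^j\wedge\omega^{n-j-1}=\int i\partial\varphi\wedge\bar\partial\varphi\wedge\omega_\varphi^j\wedge\omega^{n-j-1}\ge0$. So $e_1,\dots,e_n\ge(T-a)V$, while $e_0\ge-aV\log2$. Hence
$$m=\frac1{(n+1)V}\sum_{j=0}^ne_j\ge\frac{n(T-a)-a\log2}{n+1}\ge\theta_nT-C .$$

**Step 6.** *This step bounds $d_1$ by means of a competitor for the envelope.* For $\tau$ small, $q:=m/T\in[0,1]$. Put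
$$b=-m+(1-q)\varphi-a\log2,$$
which is $\omega$-psh because $(1-q)\varphi$ is a convex combination of $\varphi$ and $0$. From $\varphi\le a\log2$ we get $b\le-m$. From $\varphi\ge-T$ we get $b-\varphi=-m-q\varphi-a\log2\le-m+qT-a\log2=-a\log2<0$. So $b\le P(\varphi,-m)$. As $P(0,u_\tau)=m+P(\varphi,-m)$, Fact 1 and monotonicity give
$$d_1(0,u_\tau)=-2\big(m+I(P(\varphi,-m))\big)\le-2\big(m+I(b)\big)=2a\log2-2I((1-q)\varphi).$$

**Step 7.** *This step estimates $I((1-q)\varphi)$ by integrating its derivative.* For $\lambda\in[0,1]$, $\omega_{\lambda\varphi}=(1-\lambda)\omega+\lambda\omega_\varphi$, so $\omega_{\lambda\varphi}^n=(1-\lambda)^n\omega^n+\mu_\lambda$ with a positive measure $\mu_\lambda$ of mass $V(1-(1-\lambda)^n)$. On the first part use $\int|\varphi|\,\omega^n\le CV$, on the second $-\varphi\le T$: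
$$\frac1V\int_X(-\varphi)\,\omega_{\lambda\varphi}^n\le C+T\big(1-(1-\lambda)^n\big).$$
By Fact 3, $-I((1-q)\varphi)=\int_0^{1-q}\frac1V\int(-\varphi)\,\omega_{\lambda\varphi}^n\,d\lambda$, so
$$-I((1-q)\varphi)\le C+T\Big(1-q-\frac{1-q^{n+1}}{n+1}\Big)=C+T\,k(q),\qquad k(q)=\theta_n-q+\frac{q^{n+1}}{n+1}.$$

**Step 8.** *This step inserts the size of $q$.* On $[0,1]$, $k'(q)=q^n-1\in[-1,0]$. By Step 5, $q\ge\theta_n-C/T$. If $q\ge\theta_n$, then $k(q)\le k(\theta_n)$; otherwise $k(q)\le k(\theta_n)+(\theta_n-q)\le k(\theta_n)+C/T$. Since $k(\theta_n)=\frac{\theta_n^{n+1}}{n+1}$ and $T\theta_n\le m+C$,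
$$T\,k(q)\le\frac{\theta_n^n}{n+1}\,T\theta_n+C\le\frac{\theta_n^n}{n+1}\,m+C .$$
Together with Steps 6, 7 and 3,
$$d_1(0,u_\tau)\le\frac{2\theta_n^n}{n+1}\,m+C=C_n\,m+C\le C_nJ(u_\tau)+C .$$
Finally $J(u_\tau)=m+O(1)\ge\theta_nT-C\to\infty$ as $\tau\to0$.

For the last assertion of (5): in every dimension $n$ there is a manifold with integral class, for example $\mathbb P^n$ with a Fubini–Study form. So no constant depending only on $n$ and larger than $C_n$ can replace $C_n$ in the lower bound, even with an additive constant allowed. $\square$
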